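\title{Switch derivations and irredundant covers of the cube}

\begin{abstract}
A linear inference $s\to t$ is a pair of Boolean terms in $\wedge$ and $\vee$ with the same variables, each occurring exactly once in each term. We characterize the linear inferences that are compositions of switch steps $p\wedge(q\vee r)\to(p\wedge q)\vee r$, modulo associativity and commutativity: they are exactly those that are sound, are nontrivial (no variable can be replaced by $\top$ in $s$ and by $\bot$ in $t$ without losing soundness), and do not lower the number of $\wedge$ symbols. This proves a conjecture stated in \cite{DS}, with one hypothesis fewer. The proof turns a sound nontrivial inference into an irredundant cover of a cube by subcubes. A counting argument based on Hall's theorem bounds the dimension of the cube, and in the case of equality the cover comes from a decision tree, from which a switch derivation can be read off.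
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection*{Linear inferences and switch}

Terms are built from propositional variables with the binary connectives $\wedge$ and $\vee$, without constants or negation, and are considered modulo associativity and commutativity of both connectives. A term is \emph{linear} if each variable occurs in it at most once. A \emph{linear inference} $s\to t$ is a pair of linear terms with exactly the same set of variables; it is \emph{sound} if $s\Rightarrow t$ is a Boolean tautology. We write $V(s)$ for the set of variables of $s$, and $\#_\wedge(s)$, $\#_\vee(s)$ for the numbers of occurrences of $\wedge$ and $\vee$ in $s$.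

\emph{Switch} is the rewrite rule
\[
p\wedge(q\vee r)\;\to\;(p\wedge q)\vee r ,
\]
applied to any subterm, with arbitrary terms for $p,q,r$, modulo associativity and commutativity. We write $s\xrightarrow{*}_{\mathsf s}t$ if $t$ arises from $s$ by finitely many (possibly zero) switch steps. For which linear inferences $s\to t$ does this hold?

Three necessary conditions can be read off the rule. A switch step is sound. It leaves the number of $\wedge$ symbols unchanged. The third condition concerns pairs of variables. For distinct variables $x,y$ of a linear term $s$, the \emph{least common connective} of $x$ and $y$ is the connective at the root of the smallest subterm containing both; it is well defined modulo associativity and commutativity. The pair is a \emph{$\vee$-edge} or an \emph{$\wedge$-edge} of $s$ according to this connective. In a switch step, the only pairs whose least common connective changes are those with one variable in $p$ and one in $r$, and these change from $\wedge$ to $\vee$. Hence $s\xrightarrow{*}_{\mathsf s}t$ implies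
\[
(*)\qquad\text{every }\vee\text{-edge of } s \text{ is a } \vee\text{-edge of } t .
\]

A fourth condition excludes a degenerate way of being sound. A sound linear inference $s\to t$ is \emph{trivial at $x$} if $s[\top/x]\to t[\bot/x]$ is also sound, that is, if $s[\top/x]\Rightarrow t[\bot/x]$ is a tautology. Since terms are monotone, this means that soundness does not depend on the fact that the two occurrences of $x$ have the same value. The inference is \emph{trivial} if it is trivial at some variable, and \emph{nontrivial} otherwise. For example, $x\wedge y\to x\vee y$ is trivial at both variables. The inference $x\wedge(y\vee z)\to(x\wedge y)\vee z$ is nontrivial: substituting at $x$, $y$, $z$ gives $y\vee z\to z$, $\;x\to z$ and $x\to x\wedge y$ respectively, and none of these is sound.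

Nontriviality is not inherited by compositions in general. The \emph{medial} inference $(x\wedge y)\vee(z\wedge u)\to(x\vee z)\wedge(y\vee u)$ is sound. It is nontrivial at $x$, as one sees by making $y$ true and $z,u$ false, and hence at every variable by symmetry. A switch step leads from its conclusion to $x\vee(z\wedge(y\vee u))$. The composite inference is trivial at $y$, because both substituted terms are $x\vee(z\wedge u)$. So it is not even obvious that switch derivations are nontrivial. The following was conjectured in \cite{DS}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $s\to t$ is sound, nontrivial, satisfies $(*)$ and $\#_\wedge(s)\le\#_\wedge(t)$, then $s\xrightarrow{*}_{\mathsf s}t$.}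
\medskip

Soundness and nontriviality are statements about valuations, and the inequality is a comparison of two numbers, whereas the conclusion asks for a derivation. What makes the implication plausible is that the inequality turns out to be an extremal condition: a sound nontrivial inference can never increase the number of $\wedge$ symbols, so the conjecture concerns the case of equality. Such a case can be expected to have a rigid structure, and that structure will be a tree.

\begin{theorem}\label{thm:main}
Let $s\to t$ be a linear inference on $n$ variables (not assumed to satisfy $(*)$).
\begin{enumerate}
\item[(A)] If $s\to t$ is sound and nontrivial, then $\#_\wedge(s)\ge\#_\wedge(t)$.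
\item[(B)] The following are equivalent:
 \begin{enumerate}
 \item[(i)] $s\xrightarrow{*}_{\mathsf s}t$;
 \item[(ii)] $s\to t$ is sound, nontrivial and $\#_\wedge(s)\le\#_\wedge(t)$;
 \item[(iii)] $s\to t$ is sound, nontrivial and $\#_\wedge(s)=\#_\wedge(t)$;
 \item[(iv)] for some (equivalently, every) choice of binary parse trees of $s$ and $t$, there is a decision tree for $(s,t)$, in the sense of Section~\ref{sec:cubes}.
 \end{enumerate}
 If these hold, then $(*)$ holds, and $t$ is reachable from $s$ in at most $2(n-1)$ switch steps.
\end{enumerate}
\end{theorem}

The conjecture is the implication (ii)$\Rightarrow$(i); it is true, and $(*)$ is superfluous as a hypothesis. Section~\ref{sec:sharp} shows that neither nontriviality nor the condition on $\#_\wedge$ can be dropped, even if $(*)$ is assumed, and that every value $\#_\wedge(s)-\#_\wedge(t)\ge0$ occurs in (A).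

\section{From inferences to covers of a cube}\label{sec:cubes}

\subsection*{What a counterexample is}

To make $s$ true, one chooses a disjunct at each $\vee$ and makes all variables that remain true. To make $t$ false, one chooses a conjunct at each $\wedge$ and makes all variables that remain false. The two kinds of choices do not interfere with each other. Together they form a point of a cube, and such a point refutes $s\to t$ unless some variable remains in both terms. So soundness says that certain subcubes, one for each variable, cover the cube of choices.

\begin{definition}\label{def:config}
A \emph{configuration} $(V,D,T)$ consists of finite sets $V$ and $D$ and, for each $x\in V$, a partial function $T_x$ from $D$ to $\{0,1\}$. Let $N(x)$ be the domain of $T_x$, and $N(X)=\bigcup_{x\in X}N(x)$ for $X\subseteq V$. The elements of $D$ are called \emph{coordinates}, and $x$ \emph{mentions} $v$ if $v\in N(x)$. A coordinate $v$ \emph{takes both values} if $T_x(v)=0$ for some $x$ and $T_y(v)=1$ for some $y$. We say that $x$ \emph{catches} a point $\alpha\in\{0,1\}^D$ if $\alpha$ extends $T_x$; the points caught by $x$ form a subcube. The configuration is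
\begin{itemize}
\item a \emph{cover} if every point of $\{0,1\}^D$ is caught by some $x\in V$;
\item \emph{critical at $x$} if some point is caught by $x$ and by no other element of $V$; such a point is a \emph{private point} of $x$;
\item \emph{irredundant} if it is a cover and is critical at every $x\in V$;
\item \emph{full} if $N(V)=D$;
\item \emph{extremal} if it is irredundant and full and $|V|=|D|+1$.
\end{itemize}
\end{definition}

The cube $\{0,1\}^D$ is never empty (for $D=\emptyset$ it is a single point), so a cover has $V\ne\emptyset$. If a configuration is a cover and $X\subseteq V$ is inclusion-minimal among the subfamilies that still cover, then $X$ with its partial functions, viewed on the coordinate set $N(X)$, is irredundant and full: deleting $x\in X$ uncovers a point, which is private to $x$ in $X$, and the coordinates outside $N(X)$ play no role. We use this several times.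

A \emph{binary parse tree} of a term is a full binary tree with ordered children, with leaves labeled by variables and internal nodes labeled by $\wedge$ or $\vee$, that represents the term modulo associativity and commutativity. In a linear term we identify each variable with the leaf carrying it. In any tree, a node (possibly a leaf) is \emph{below} $v$ if it is $v$ or a descendant of $v$; then $v$ is \emph{above} it.

Now let $s\to t$ be a linear inference with variable set $V$, $|V|=n$, and fix binary parse trees of $s$ and $t$.

\begin{definition}\label{def:enc}
The \emph{configuration of $(s,t)$} is $(V,D,T)$, where $D$ is the (disjoint) union of the set of $\vee$-nodes of $s$ and the set of $\wedge$-nodes of $t$. For $v\in D$ and $x\in V$ put $T_x(v)=0$ if $x$ is below the left child of $v$, $T_x(v)=1$ if $x$ is below the right child of $v$, and leave $T_x(v)$ undefined if $x$ is not below $v$.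
\end{definition}

Each coordinate $v\in D$ takes both values, because both children of $v$ have variables below them; in particular the configuration is full. Since $\#_\vee(s)+\#_\wedge(s)=n-1$,
\begin{equation}\label{eq:count}
|D|=\#_\vee(s)+\#_\wedge(t)=n-1-\bigl(\#_\wedge(s)-\#_\wedge(t)\bigr).
\end{equation}
Thus $\#_\wedge(s)=\#_\wedge(t)$ means $|V|=|D|+1$.

\begin{lemma}\label{lem:enc}
The inference $s\to t$ is sound if and only if its configuration is a cover. If it is sound, it is nontrivial at $x$ if and only if the configuration is critical at $x$.
\end{lemma}

\begin{proof}
For $\alpha\in\{0,1\}^D$ let $P_\alpha$ be the set of variables $x$ such that $T_x(v)=\alpha(v)$ for all $\vee$-nodes $v$ of $s$ above $x$, and let $Q_\alpha$ be the set of $x$ such that $T_x(v)=\alpha(v)$ for all $\wedge$-nodes $v$ of $t$ above $x$. Thus $x$ catches $\alpha$ if and only if $x\in P_\alpha\cap Q_\alpha$.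

Let $A\subseteq V$ be the set of true variables of a valuation. Then $s$ is true if and only if $P_\alpha\subseteq A$ for some $\alpha$. We use induction on $s$. A single variable is immediate. If $s=s_0\wedge s_1$, then $P_\alpha$ is the union of the corresponding sets for $s_0$ and $s_1$, for which the choices are independent. If $s=s_0\vee s_1$ with root $v$, then $P_\alpha$ is the corresponding set for $s_{\alpha(v)}$, and $s$ is true if and only if $s_0$ or $s_1$ is. Dually, $t$ is false if and only if $Q_\alpha\cap A=\emptyset$ for some $\alpha$. Since $P_\alpha$ and $Q_\alpha$ depend on disjoint sets of coordinates, one $\alpha$ can serve for both.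

Hence $s\to t$ is unsound if and only if there are $A$ and $\alpha$ with $P_\alpha\subseteq A$ and $Q_\alpha\cap A=\emptyset$. For given $\alpha$ such an $A$ exists if and only if $P_\alpha\cap Q_\alpha=\emptyset$, that is, if and only if no variable catches $\alpha$.

Now let $s\to t$ be sound. The inference $s[\top/x]\to t[\bot/x]$ is unsound if and only if there are a partition of $V\setminus\{x\}$ into a set $A$ of true and a set $B$ of false variables, and a point $\alpha$, with $P_\alpha\subseteq A\cup\{x\}$ and $Q_\alpha\subseteq B\cup\{x\}$. For given $\alpha$ such a partition exists if and only if $P_\alpha\cap Q_\alpha\subseteq\{x\}$. By soundness the intersection is nonempty, so the condition says $P_\alpha\cap Q_\alpha=\{x\}$: the point $\alpha$ is private to $x$.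
\end{proof}

\subsection*{Small cases}

For $x\vee y\to x\wedge y$ the cube is a square, $x$ catches the corner $(0,0)$ and $y$ the corner $(1,1)$. Two corners are missed, and the inference is unsound. For $x\wedge y\to x\vee y$ we have $D=\emptyset$, and the only point is caught by both variables: there is a cover, critical nowhere. For medial, $(x\wedge y)\vee(z\wedge u)\to(x\vee z)\wedge(y\vee u)$, the cube is again a square and the four variables catch one corner each. This cover is irredundant with $|V|=|D|+2$, in accordance with $\#_\wedge$ falling from $2$ to $1$.

For switch, $x\wedge(y\vee z)\to(x\wedge y)\vee z$, let $v$ be the $\vee$-node of the left side and $w$ the $\wedge$-node of the right side. Then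
\[
T_x=\{w\mapsto0\},\qquad T_y=\{v\mapsto0,\ w\mapsto1\},\qquad T_z=\{v\mapsto1\}.
\]
With $(\alpha(v),\alpha(w))$ as coordinates, $(0,0)$, $(0,1)$, $(1,1)$ are private points of $x,y,z$, while $(1,0)$ is caught by both $x$ and $z$. The configuration is extremal. It is also organized by a tree (Figure~\ref{fig:switch}): ask for $\alpha(v)$; if it is $1$, then $z$ catches $\alpha$; if it is $0$, ask for $\alpha(w)$ and find $x$ or $y$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[dotted] (0,0) rectangle (1,1);
\draw[very thick] (0,0) -- node[below]{$x$} (1,0);
\draw[very thick] (1,0) -- node[right]{$z$} (1,1);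
\fill (0,1) circle (1.5pt) node[left]{$y$};
\node (v) at (3,1.1) {$v$};
\node (w) at (2.6,0.5) {$w$};
\node (z) at (3.4,0.5) {$z$};
\node (x) at (2.2,-0.1) {$x$};
\node (y) at (3,-0.1) {$y$};
\draw (v) -- node[left]{\scriptsize $0$} (w);
\draw (v) -- node[right]{\scriptsize $1$} (z);
\draw (w) -- node[left]{\scriptsize $0$} (x);
\draw (w) -- node[right]{\scriptsize $1$} (y);
\end{tikzpicture}
\caption{The switch inference $x\wedge(y\vee z)\to(x\wedge y)\vee z$. Left: the cover of the square, with $\alpha(v)$ horizontal and $\alpha(w)$ vertical; $x$ catches the bottom edge, $z$ the right edge, $y$ the top left corner. Right: a decision tree for this cover.}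
\label{fig:switch}
\end{figure}

\begin{definition}\label{def:tree}
A \emph{decision tree} for $(V,D,T)$ is a full binary tree $\Theta$ (every internal node has two children, called its $0$-child and its $1$-child) with leaves labeled bijectively by $V$ and internal nodes labeled bijectively by $D$, such that whenever $T_x(v)=i$, the leaf $x$ is below the $i$-child of $v$. A decision tree for the configuration of $(s,t)$ is called a decision tree for $(s,t)$.
\end{definition}

Each coordinate is queried at exactly one node. A leaf $x$ need not prescribe all answers on its path: in Figure~\ref{fig:switch}, $x$ lies below the $0$-child of $v$ although $T_x(v)$ is undefined. A decision tree need not be unique either: in the example one can ask for $w$ first, with $0$-child $x$, and then for $v$, with children $y$ and $z$.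

The plan is now as follows. Section~\ref{sec:count} proves $|V|\ge|D|+1$ for all irredundant full configurations, which gives (A). Section~\ref{sec:extremal} shows that extremal configurations are precisely those that have a decision tree and in which each coordinate takes both values. Section~\ref{sec:read} reads a switch derivation off a decision tree.

\section{Irredundant covers need many cubes}\label{sec:count}

How can one show that too few subcubes do not cover? If every $y\in V$ could be given its own coordinate $f(y)\in N(y)$, with $f$ injective, then a point with $\alpha(f(y))=1-T_y(f(y))$ for all $y$ would be caught by nobody. Recall Hall's theorem: for finite sets $F_y$ indexed by a finite set $W$, there is an injection $f$ on $W$ with $f(y)\in F_y$ for all $y$ if and only if $\bigl|\bigcup_{y\in Z}F_y\bigr|\ge|Z|$ for all $Z\subseteq W$. The obstructions are thus the sets $X$ with $|N(X)|<|X|$. The idea is to take a worst set $X$, avoid it by means of a private point, and use Hall's theorem for the rest. This produces an uncaught point unless $X$ is all of $V$. So in an irredundant cover the worst set is $V$ itself, and only $V$. This is the content of the following lemma of Tarsi type.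

\begin{lemma}\label{lem:tarsi}
Let $(V,D,T)$ be irredundant and full. Then $|V|\ge|D|+1$. If $|V|=|D|+1$, then $|N(X)|\ge|X|$ for every proper subset $X\subsetneq V$.
\end{lemma}

\begin{proof}
Suppose some $X\ne V$ maximizes $|X|-|N(X)|$ over all subsets of $V$. For $Z\subseteq V\setminus X$, comparing $X\cup Z$ with $X$ gives $|N(Z)\setminus N(X)|\ge|Z|$. By Hall's theorem, applied to the sets $N(y)\setminus N(X)$, there is an injection $f:V\setminus X\to D\setminus N(X)$ with $f(y)\in N(y)$ for all $y$. Let $\alpha$ be a private point of some element of $V\setminus X$; no element of $X$ catches it. Change $\alpha$ at the coordinates $f(y)$, where necessary, so that $\alpha(f(y))=1-T_y(f(y))$ for all $y\in V\setminus X$. The new point agrees with the old one on $N(X)$, so no element of $X$ catches it, and by construction no element of $V\setminus X$ does. This contradicts the cover property.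

Hence $V$ is the unique maximizer of $|X|-|N(X)|$. Since $V\ne\emptyset$, comparison with $\emptyset$ and fullness give $|V|-|D|=|V|-|N(V)|>0$. If $|V|-|D|=1$, then $|X|-|N(X)|<1$ for all $X\ne V$.
\end{proof}

Both hypotheses matter. Without fullness $D$ could contain any number of unused coordinates. Without criticality, take $V=\{x,y\}$ with $N(x)=\emptyset$ and $N(y)=D$: this is a full cover, and $D$ is arbitrary.

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
Let $s\to t$ be sound and nontrivial. By Lemma~\ref{lem:enc} its configuration is irredundant, and it is full. Lemma~\ref{lem:tarsi} gives $n\ge|D|+1$, which by \eqref{eq:count} says $\#_\wedge(s)\ge\#_\wedge(t)$.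
\end{proof}

\section{Extremal configurations are decision trees}\label{sec:extremal}

Given an extremal configuration, we want to build its decision tree. We work from the bottom. In a finite full binary tree with an internal node, some internal node $w$ has two leaves $x,y$ as children, and then only $x$ and $y$ can mention $w$. So we look for a \emph{sibling coordinate}: an element $w\in D$ for which exactly one $x\in V$ has $T_x(w)=0$ and exactly one $y\in V$ has $T_y(w)=1$. Having found one, we merge $x$ and $y$ and continue by induction.

Not every coordinate is a sibling coordinate. For the inference $x\vee(y\wedge z)\to x\vee(y\wedge z)$, with $\vee$-node $v$ in the left term and $\wedge$-node $w$ in the right term,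
\[
T_x=\{v\mapsto0\},\qquad T_y=\{v\mapsto1,\ w\mapsto0\},\qquad T_z=\{v\mapsto1,\ w\mapsto1\},
\]
and only $w$ is one. The set $X=\{x\}$ uses as many coordinates as it has elements; on deleting $X$ and its coordinate $v$ we are left with $y,z$ and the coordinate $w$, again an extremal configuration. The next lemma shows that deleting a proper subset $X$ with $|N(X)|=|X|$ always leaves an extremal configuration. We shall search for a sibling coordinate by such deletions.

\begin{lemma}\label{lem:delete}
Let $(V,D,T)$ be extremal, let $X\subsetneq V$ satisfy $|N(X)|=|X|$, and put $Y=V\setminus X$, $D_Y=D\setminus N(X)$. Then $Y$ with the restricted functions $T_y|_{D_Y}$ is an extremal configuration on $D_Y$.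
\end{lemma}

\begin{proof}
We have $|D_Y|=|D|-|X|=|V|-1-|X|=|Y|-1$, and fullness holds because $N(Y)\supseteq D\setminus N(X)$. It remains to prove irredundancy.

Let $\alpha$ be a private point of some element of $Y$, so that no element of $X$ catches $\alpha$. For each $\gamma\in\{0,1\}^{D_Y}$ consider the point that equals $\alpha$ on $N(X)$ and $\gamma$ on $D_Y$. No element of $X$ catches it, so some element of $Y$ does. Hence those $y\in Y$ for which $T_y$ agrees with $\alpha$ on $N(X)\cap N(y)$ cover $\{0,1\}^{D_Y}$ after restriction to $D_Y$. Let $Y'$ be an inclusion-minimal subfamily of them that still covers. Restricted to the coordinates $N(Y')\setminus N(X)$ it is irredundant and full, so Lemma~\ref{lem:tarsi} gives $|Y'|\ge|N(Y')\setminus N(X)|+1$. Therefore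
\[
|N(X\cup Y')|=|X|+|N(Y')\setminus N(X)|\le|X|+|Y'|-1=|X\cup Y'|-1 .
\]
By the second part of Lemma~\ref{lem:tarsi}, no proper subset of $V$ satisfies this inequality. So $X\cup Y'=V$, that is, $Y'=Y$. By the choice of $Y'$, the family $Y$ is a cover of $\{0,1\}^{D_Y}$ from which no element can be omitted, so it is irredundant on $D_Y$.
\end{proof}

To find sets $X$ as in the lemma, we use the two facets of the cube in a fixed direction.

\begin{lemma}\label{lem:both}
In an irredundant full configuration every coordinate takes both values.
\end{lemma}

\begin{proof}
Let $v\in D$. By fullness $v\in N(x)$ for some $x$. Flip the $v$-coordinate of a private point of $x$. The new point is caught by some $x'$, and $x'\ne x$ because the flip violates $T_x(v)$. Since $x'$ did not catch the private point, $T_{x'}(v)$ is defined and equals $1-T_x(v)$.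
\end{proof}

\begin{lemma}\label{lem:sibling}
Every extremal configuration with $D\ne\emptyset$ has a sibling coordinate.
\end{lemma}

\begin{proof}
We use induction on $|D|$. Pick any $v\in D$. For $i=0,1$, the points with $\alpha(v)=i$ are covered by those $x$ for which $T_x(v)$ is undefined or equal to $i$. Let $X_i$ be an inclusion-minimal subfamily of these that still covers all points with $\alpha(v)=i$. Then $X_i\ne\emptyset$, and with functions restricted to $N(X_i)\setminus\{v\}$ it is irredundant and full. Lemma~\ref{lem:tarsi} gives
\[
|X_i|\ge|N(X_i)\setminus\{v\}|+1\ge|N(X_i)| .
\]
By Lemma~\ref{lem:both} some element of $V$ has the value $1-i$ at $v$, so $X_i\ne V$. Now the second part of Lemma~\ref{lem:tarsi}, applied to $V$, gives $|N(X_i)|\ge|X_i|$. Hence $|N(X_i)|=|X_i|$.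

If $|V\setminus X_0|=|V\setminus X_1|=1$, then $v$ is a sibling coordinate: for each $i$, all $x$ with $T_x(v)=1-i$ lie in $V\setminus X_i$, so there is at most one of them, and by Lemma~\ref{lem:both} there is at least one.

Otherwise, since $X_0$ and $X_1$ are proper subsets, $|V\setminus X_i|\ge2$ for some $i$. Put $X=X_i$, $Y=V\setminus X$ and $D_Y=D\setminus N(X)$. By Lemma~\ref{lem:delete} the restricted configuration on $(Y,D_Y)$ is extremal, and $1\le|Y|-1=|D_Y|=|D|-|X|<|D|$. By induction it has a sibling coordinate $w\in D_Y$. As $w\notin N(X)$, no element of $X$ mentions $w$, so $w$ is a sibling coordinate for $V$.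
\end{proof}

\begin{lemma}\label{lem:tree}
Every extremal configuration has a decision tree.
\end{lemma}

\begin{proof}
We use induction on $|D|$. If $D=\emptyset$, then $|V|=1$ and a single leaf is a decision tree. Otherwise take a sibling coordinate $w$ from Lemma~\ref{lem:sibling}, with $T_x(w)=0$ and $T_y(w)=1$. No element of $V\setminus\{x,y\}$ mentions $w$. We want to replace $x,y$ by one new element $z$, removing the coordinate $w$. This makes sense only if $T_x$ and $T_y$ are compatible away from $w$, which we prove first.

\emph{(a) If a point $\alpha$ is caught by no $u\in V\setminus\{x,y\}$, then $\alpha$ agrees with $T_x$ on $N(x)\setminus\{w\}$ and with $T_y$ on $N(y)\setminus\{w\}$.} Let $\alpha_0,\alpha_1$ be $\alpha$ with the $w$-coordinate reset to $0$ and $1$. They are not caught by any $u\ne x,y$ either. Since $T_y(w)=1$, the point $\alpha_0$ must be caught by $x$; since $T_x(w)=0$, the point $\alpha_1$ must be caught by $y$.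

\emph{(b) $T_x$ and $T_y$ agree on $(N(x)\cap N(y))\setminus\{w\}$.} Otherwise no point satisfies the conclusion of (a). So $V\setminus\{x,y\}$ is a cover, contradicting criticality at $x$.

Put $D'=D\setminus\{w\}$ and $V'=(V\setminus\{x,y\})\cup\{z\}$. Let $T'_z$ be the restriction of $T_x\cup T_y$ to $D'$, a partial function by (b), and let $T'_u=T_u$ for $u\ne z$. The configuration $(V',D',T')$ is full and $|V'|=|V|-1=|D'|+1$. We check that it is irredundant.

\emph{Cover.} Extend $\beta\in\{0,1\}^{D'}$ to a point of $\{0,1\}^D$ in any way. If no $u\in V\setminus\{x,y\}$ catches it, then by (a) $\beta$ extends $T'_z$.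

\emph{Critical at $u\ne z$.} Let $\alpha$ be a private point of $u$ in $V$. Then $\alpha|_{D'}$ is caught by $u$ and by no other element of $V\setminus\{x,y\}$. If $z$ caught it, then $\alpha$ would be caught by $x$ if $\alpha(w)=0$ and by $y$ if $\alpha(w)=1$, which is impossible.

\emph{Critical at $z$.} Otherwise $V\setminus\{x,y\}$ would cover $\{0,1\}^{D'}$ and therefore $\{0,1\}^D$, contradicting criticality at $x$.

By induction $(V',D',T')$ has a decision tree. Replace its leaf $z$ by an internal node $w$ with $0$-child the leaf $x$ and $1$-child the leaf $y$. The condition of Definition~\ref{def:tree} holds at $w$, since only $x$ and $y$ mention $w$. It holds for $u\ne x,y$ as before. If $T_x(v)=i$ with $v\ne w$, then $T'_z(v)=i$, so $z$ was below the $i$-child of $v$, and now $x$ is; the same holds for $y$.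
\end{proof}

In the switch example $w$ is a sibling coordinate for $x$ and $y$. Merging gives $T'_{z'}=\{v\mapsto0\}$ for the new element $z'$, next to $T_z=\{v\mapsto1\}$. The tree for this has root $v$, and expanding $z'$ gives the tree of Figure~\ref{fig:switch}.

The converse of Lemma~\ref{lem:tree} is needed to show that switch derivations are nontrivial.

\begin{lemma}\label{lem:converse}
If a configuration $(V,D,T)$ has a decision tree and each $v\in D$ takes both values, then it is extremal.
\end{lemma}

\begin{proof}
Let $\Theta$ be the decision tree. It is a full binary tree, so $|V|=|D|+1$. Fullness is clear, because every coordinate is mentioned.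

\emph{Cover.} Given $\alpha$, start at the root and move from each internal node $v$ to its $\alpha(v)$-child until a leaf $x$ is reached. If $T_x(v)=i$, then $x$ is below the $i$-child of $v$. So $v$ is on the path and $\alpha(v)=i$. Hence $x$ catches $\alpha$.

\emph{Criticality.} We use induction on $|D|$; for $D=\emptyset$ there is one element and one point. Let $\rho$ be the root, and let $X_i$ and $D_i$ be the sets of leaves and of internal nodes below its $i$-child. A leaf is below every node that it mentions, so $N(u)\subseteq D_i\cup\{\rho\}$ for $u\in X_i$, and all elements mentioning a given $v\in D_i$ belong to $X_i$. Therefore $X_i$ with functions restricted to $D_i$ satisfies the hypotheses of the lemma, with the subtree at the $i$-child as decision tree.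

Let $x\in X_i$. As $\rho$ takes both values, some $y$ has $T_y(\rho)=1-i$, and then $y\in X_{1-i}$. By induction there are $\alpha_i\in\{0,1\}^{D_i}$ caught in $X_i$ only by $x$, and $\alpha_{1-i}\in\{0,1\}^{D_{1-i}}$ caught in $X_{1-i}$ only by $y$. Combine them with $\rho\mapsto i$. The resulting point is caught by $x$, since $T_x(\rho)$ is $i$ or undefined. It is caught by no other element of $X_i$ and by no element of $X_{1-i}$ other than $y$. It is not caught by $y$, because $T_y(\rho)=1-i$.
\end{proof}

Without the assumption on values the lemma fails: a decision tree with $D=\{v\}$ and two leaves with empty partial functions gives a cover that is critical nowhere.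

\section{Reading a derivation off a decision tree}\label{sec:read}

Let $\Theta$ be a decision tree for $(s,t)$. By definition, the variables below a node $v\in D$ in its own term are below $v$ in $\Theta$ as well. So a single tree reflects the $\vee$-structure of $s$ and the $\wedge$-structure of $t$ at the same time. Its root splits the variables into two classes, and we shall see that at most two switch steps suffice to split the whole problem accordingly.

For the switch inference with the tree of Figure~\ref{fig:switch}, the root is the $\vee$-node $v$ of $s=x\wedge(y\vee z)$, and the classes are $\{x,y\}$ and $\{z\}$. The term $s$ is not yet a disjunction along this splitting, because of the conjunct $x$. Moving $x$ to the side of $y$, where it belongs, is the switch step. With the other tree the root is the $\wedge$-node of $t$ and the classes are $\{x\}$ and $\{y,z\}$. Now $s$ already splits as a conjunction, and the switch step is made at the end.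

\begin{lemma}\label{lem:read}
If $(s,t)$, with some choice of parse trees, has a decision tree, then $s\xrightarrow{*}_{\mathsf s}t$ in at most $2(n-1)$ steps.
\end{lemma}

\begin{proof}
We use induction on $n$. If $n=1$, then $s=t$. Let $n\ge2$ and let $\Theta$ be the decision tree. It has $n$ leaves, so $|D|=n-1\ge1$. Let $\rho$ be its root, and let $X,Y\ne\emptyset$ be the sets of leaves below its $0$-child and its $1$-child. Every $v\in D\setminus\{\rho\}$ lies in one of the two subtrees, and the variables below $v$ in its term lie below $v$ in $\Theta$. Hence:
\begin{itemize}
\item[($\dagger$)] for $v\in D\setminus\{\rho\}$, the variables below $v$ in its term are all in $X$ if $v$ is in the $0$-subtree of $\Theta$, and all in $Y$ if $v$ is in the $1$-subtree.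
\end{itemize}

Write $s$ as a conjunction of \emph{conjuncts}, each of which is a variable or has a $\vee$-node as root, by collecting the $\wedge$-nodes at the top of its parse tree; there may be just one conjunct. Every $\vee$-node of $s$ lies in exactly one conjunct. Likewise write $t$ as a disjunction of \emph{disjuncts}, each of which is a variable or has an $\wedge$-node as root; every $\wedge$-node of $t$ lies in exactly one of them. Regrouping the conjuncts of $s$ or the disjuncts of $t$ does not affect the nodes in $D$ or the sets of variables below their children. By ($\dagger$), a conjunct or disjunct whose root is not $\rho$ has its variables all in $X$ or all in $Y$. Below, the terms $c_X$ and $c_Y$ may be absent; they are then simply omitted, so that, for instance, $a\wedge c_X$ and $a\vee c_X$ both stand for $a$ if $c_X$ is absent.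

\emph{Case 1: $\rho$ is a $\vee$-node of $s$.} Let $a\vee b$ be the subterm of $s$ with root $\rho$, where $a$ belongs to the left child and $b$ to the right child. Then $V(a)\subseteq X$ and $V(b)\subseteq Y$. The conjunct of $s$ containing $\rho$ has variables in both $X$ and $Y$, so its root is $\rho$: the conjunct is $a\vee b$ itself. Each other conjunct has its variables in one of the two classes. Collecting them,
\[
s=(a\vee b)\wedge c_X\wedge c_Y,\qquad V(a)\cup V(c_X)=X,\quad V(b)\cup V(c_Y)=Y .
\]
No disjunct of $t$ has root $\rho$, so each has its variables in $X$ or in $Y$, and
\[
t=t_X\vee t_Y,\qquad V(t_X)=X,\quad V(t_Y)=Y .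
\]
The $\vee$-nodes of $s$ other than $\rho$ lie in $a$, $b$, $c_X$ or $c_Y$, and the $\wedge$-nodes of $t$ lie in $t_X$ or $t_Y$. By ($\dagger$), the internal nodes of the $0$-subtree of $\Theta$ are exactly the $\vee$-nodes of $a\wedge c_X$ and the $\wedge$-nodes of $t_X$, and its leaves are $X$. The values at these nodes are the same as for $(s,t)$. So this subtree is a decision tree for $(a\wedge c_X,\,t_X)$. In the same way the $1$-subtree is a decision tree for $(b\wedge c_Y,\,t_Y)$. By the induction hypothesis, applied in the last part,
\[
(a\vee b)\wedge c_X\wedge c_Y\;\to_{\mathsf s}\;\bigl((a\wedge c_X)\vee b\bigr)\wedge c_Y\;\to_{\mathsf s}\;(a\wedge c_X)\vee(b\wedge c_Y)\;\xrightarrow{*}_{\mathsf s}\;t_X\vee t_Y=t,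
\]
where the first or second step is omitted if $c_X$ or $c_Y$, respectively, is absent.

\emph{Case 2: $\rho$ is an $\wedge$-node of $t$.} Let $a\wedge b$ be the subterm of $t$ with root $\rho$, again with $a$ on the left, so that $V(a)\subseteq X$ and $V(b)\subseteq Y$. The disjunct of $t$ containing $\rho$ has variables in both classes, so it is $a\wedge b$. Every other disjunct of $t$, and every conjunct of $s$, has its variables in $X$ or in $Y$. Hence
\[
t=(a\wedge b)\vee c_X\vee c_Y,\qquad s=s_X\wedge s_Y,
\]
with $V(s_X)=V(a)\cup V(c_X)=X$ and $V(s_Y)=V(b)\cup V(c_Y)=Y$. By ($\dagger$), the internal nodes of the $0$-subtree are the $\vee$-nodes of $s_X$ and the $\wedge$-nodes of $a\vee c_X$, so, as in Case~1, this subtree is a decision tree for $(s_X,\,a\vee c_X)$. The $1$-subtree is one for $(s_Y,\,b\vee c_Y)$. By the induction hypothesis, applied in the first part,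
\[
s_X\wedge s_Y\;\xrightarrow{*}_{\mathsf s}\;(a\vee c_X)\wedge(b\vee c_Y)\;\to_{\mathsf s}\;\bigl(a\wedge(b\vee c_Y)\bigr)\vee c_X\;\to_{\mathsf s}\;(a\wedge b)\vee c_Y\vee c_X=t,
\]
again omitting a step for each of $c_X$, $c_Y$ that is absent.

In both cases the number of steps is at most $2+2(|X|-1)+2(|Y|-1)=2(n-1)$.
\end{proof}

\section{Proof of part (B)}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
\emph{(ii)$\Rightarrow$(iv), for every choice of parse trees.} By (A), $\#_\wedge(s)=\#_\wedge(t)$, so $|V|=|D|+1$ by \eqref{eq:count}. By Lemma~\ref{lem:enc} the configuration is irredundant, and it is full; so it is extremal, and Lemma~\ref{lem:tree} gives a decision tree.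

\emph{(iv) for some choice of parse trees $\Rightarrow$(iii).} Each coordinate of the configuration of $(s,t)$ takes both values, so the configuration is extremal by Lemma~\ref{lem:converse}. Lemma~\ref{lem:enc} and \eqref{eq:count} give (iii).

\emph{(iii)$\Rightarrow$(ii)} is immediate. Hence (ii), (iii) and both versions of (iv) are equivalent.

\emph{(iv)$\Rightarrow$(i)}, with the bound $2(n-1)$ on the number of steps, is Lemma~\ref{lem:read}. The chain (ii)$\Rightarrow$(iv)$\Rightarrow$(i) already proves the conjecture.

\emph{(i)$\Rightarrow$(iv).} We use induction on the number of switch steps. If there are none, then $s$ and $t$ are equal modulo associativity and commutativity, and we use the same parse tree for both. The $\vee$-nodes of $s$ together with the $\wedge$-nodes of $t$ are then all its internal nodes, each once, and the parse tree itself, with left and right children as $0$- and $1$-children, is a decision tree.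

Otherwise let $s\to_{\mathsf s}s'\xrightarrow{*}_{\mathsf s}t$, where the second part has one step fewer. Choose parse trees of the form
\[
s=C[\,p\wedge(q\vee r)\,],\qquad s'=C[\,(p\wedge q)\vee r\,],
\]
with the same context $C$ and the same parse trees of $p,q,r$, and any parse tree of $t$. By the induction hypothesis and the equivalence of the two versions of (iv), the pair $(s',t)$ with these parse trees has a decision tree $\Theta$. Identify corresponding nodes of $C,p,q,r$ in $s$ and $s'$, and also the displayed $\vee$-nodes of $s$ and $s'$; call the latter node $v$. Then the configurations $(V,D,T)$ of $(s,t)$ and $(V,D,T')$ of $(s',t)$ have the same $V$ and $D$. The variables of $q$ and $r$ have the values $0$ and $1$ at $v$ in both configurations, and those of $p$ are not below $v$ in $s$ but are below its left child in $s'$. At all other coordinates nothing changes. So $T'_x=T_x\cup\{v\mapsto0\}$ for $x\in V(p)$, and $T'_x=T_x$ otherwise. In particular $T_x\subseteq T'_x$ for all $x$, and $\Theta$ is also a decision tree for $(s,t)$.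

\emph{$(*)$ holds.} This follows from (i), as observed in Section~\ref{sec:intro}. It can also be seen on a decision tree $\Theta$ for $(s,t)$. If $x,y$ form a $\vee$-edge in $s$, then the lowest node of $s$ above both is some $v\in D$ with $T_x(v)\ne T_y(v)$, so $v$ is the lowest common ancestor of the leaves $x,y$ in $\Theta$. If $x,y$ formed an $\wedge$-edge in $t$, the same argument would make some $\wedge$-node $w\ne v$ of $t$ the lowest common ancestor of $x,y$ in $\Theta$, a contradiction.
\end{proof}

\section{The hypotheses are needed}\label{sec:sharp}

\textbf{Nontriviality.} Consider
\[
x_0\wedge(x_1\vee x_2)\wedge(x_3\vee x_4)\;\to\;x_0\vee(x_1\wedge x_3)\vee(x_2\wedge x_4).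
\]
It is sound, since the left side implies $x_0$ and $x_0$ implies the right side. Its $\vee$-edges on the left, $x_1x_2$ and $x_3x_4$, are $\vee$-edges on the right, so $(*)$ holds, and both sides have two $\wedge$ symbols. But it is trivial at $x_1$: after the substitution the left side still implies $x_0$, and $x_0$ still implies the right side. By (i)$\Rightarrow$(ii) it is not derivable by switch. In the configuration, $T_{x_0}$ is empty, so $x_0$ catches every point and no other variable has a private point.

\medskip
\textbf{The condition on $\#_\wedge$.} Let
\begin{align*}
s&=\bigl((a\wedge a')\vee(b\wedge b')\bigr)\wedge\bigl((c\wedge c')\vee(d\wedge d')\bigr),\\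
t&=(a\wedge c)\vee(a'\wedge d)\vee(b\wedge c')\vee(b'\wedge d').
\end{align*}
In the notation of the proof of Lemma~\ref{lem:enc}, the sets $P_\alpha$ are
\[
\{a,a',c,c'\},\qquad\{a,a',d,d'\},\qquad\{b,b',c,c'\},\qquad\{b,b',d,d'\}.
\]
Of the four pairs $ac$, $a'd$, $bc'$, $b'd'$ forming the disjuncts of $t$, the first set contains only $ac$, the second only $a'd$, the third only $bc'$, and the fourth only $b'd'$. So if $s$ is true, some pair is true, and $s\to t$ is sound. It is nontrivial at every variable $q$: let $P$ be the set $P_\alpha$ that contains the pair of $q$, and let $Q$ consist of $q$ together with one element outside $P$ from each of the other three pairs, which exists because $P$ contains none of these pairs. Then $Q$ is of the form $Q_\alpha$, the choices for $P$ and $Q$ are independent, and $P\cap Q=\{q\}$, so Lemma~\ref{lem:enc} applies. The $\wedge$-edges of $t$ are the four pairs, and all of them are $\wedge$-edges of $s$; hence $(*)$ holds. Here $\#_\wedge(s)=5>4=\#_\wedge(t)$, and by (i)$\Rightarrow$(iii) the inference is not derivable by switch.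

\medskip
\textbf{All differences occur.} For $k\ge1$ let $s_1\to t_1,\dots,s_k\to t_k$ be variable-disjoint copies of the last example, and consider $s_1\vee\dots\vee s_k\to t_1\vee\dots\vee t_k$. It is sound, and it satisfies $(*)$, because pairs from different copies are $\vee$-edges on both sides. It is nontrivial: for a variable $q$ of the $j$th copy, take a valuation refuting $s_j[\top/q]\to t_j[\bot/q]$ and make all variables of the other copies false. The difference of the numbers of $\wedge$ symbols is exactly $k$. The difference $0$ is attained by switch itself.

\begin{thebibliography}{9}
\bibitem{DS} Anupam Das and Lutz Stra{\ss}burger, \emph{On linear rewriting systems for Boolean logic and some applications to proof theory}, arXiv:1610.08772 (2016).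
\end{thebibliography}
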